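
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Translation-invariant isomorphisms in the higher-order Liouville theorem of stochastic homogenization: a counterexample}


\begin{abstract}
For a random elliptic operator $-\nabla\cdot\mathbf a\nabla$ with homogenized matrix $\bar{\mathbf a}$, the higher-order Liouville theorem identifies $\mathcal A_{k+1}/\mathcal A_k$ with $\bar{\mathcal A}_{k+1}/\bar{\mathcal A}_k$ canonically. Here $\mathcal A_k$ is the space of solutions growing at most like $|x|^k$, and $\bar{\mathcal A}_k$ is the space of $\bar{\mathbf a}$-harmonic polynomials of degree at most $k$. Armstrong, Kuusi and Mourrat conjectured that this identification extends canonically to $\mathcal A_{k+1}$ if $k<m:=\lceil\frac d2-1\rceil$, and to $\mathcal A_{k+1}/\mathcal A_{k-m}$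 if $k\ge m$. We show that the conjecture is false for every $d\ge7$, every ellipticity ratio $\Lambda>1$ and every $k\ge3$, both for a periodic medium and for a medium built from i.i.d.\ variables. The reason is that, as a representation of the translation group, $\mathcal A_{k+1}$ is modeled on the polynomials annihilated by the full higher-order homogenized operator, and not on $\bar{\mathbf a}$-harmonic polynomials. For periodic media, and for a class of random media obtained from them, we determine exactly when a canonical extension exists. In dimension two the conjecture is true.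
\end{abstract}

\section{Introduction}

\subsection{Solutions of polynomial growth}

Let $d\ge2$ and $\Lambda\ge1$. Let $\Omega$ be the set of measurable fields $\mathbf a:\mathbb R^d\to\mathbb R^{d\times d}_{\mathrm{sym}}$ with $|\xi|^2\le\xi\cdot\mathbf a(x)\xi\le\Lambda|\xi|^2$ for all $x,\xi$; fields that agree almost everywhere are identified. Let $\mathcal F$ be the $\sigma$-algebra generated by the maps $\mathbf a\mapsto\int\mathbf a_{il}\varphi$ with $\varphi\in C_c^\infty(\mathbb R^d)$, and for open $U\subset\mathbb R^d$ let $\mathcal F(U)$ be generated by those with $\varphi\in C^\infty_c(U)$. Let $\mathbb P$ be a probability measure on $(\Omega,\mathcal F)$. As in \cite{AKM}, we assume: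
\begin{itemize}
\item[(i)] $\mathbb P$ is invariant under $T_y:\mathbf a\mapsto\mathbf a(\cdot+y)$ for every $y\in\mathbb Z^d$;
\item[(ii)] $\mathbb P$ has unit range of dependence: $\mathcal F(U)$ and $\mathcal F(V)$ are independent if $\operatorname{dist}(U,V)\ge1$.
\end{itemize}
Let $\bar{\mathbf a}$ be the homogenized matrix, which is constant. Write $\|u\|_{\underline L^2(B_r)}=\big(|B_r|^{-1}\int_{B_r}u^2\big)^{1/2}$. For $k\in\mathbb N=\{0,1,2,\dots\}$ let $\mathcal A_k=\mathcal A_k(\mathbf a)$ be the space of $u\in H^1_{\mathrm{loc}}(\mathbb R^d)$ with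
\[
-\nabla\cdot(\mathbf a\nabla u)=0\ \text{ in }\mathbb R^d,\qquad \limsup_{r\to\infty}r^{-(k+1)}\|u\|_{\underline L^2(B_r)}=0 ,
\]
and let $\bar{\mathcal A}_k$ be the analogous space for $\bar{\mathbf a}$, that is, the space of $\bar{\mathbf a}$-harmonic polynomials of degree at most $k$. For negative indices these spaces are $\{0\}$. Throughout, $\tau_yf=f(\cdot+y)$.

The starting point is the higher-order Liouville theorem, which we use as a known result. \emph{$\mathbb P$-a.s., for every $k\in\mathbb N$, $\dim\mathcal A_k=\dim\bar{\mathcal A}_k$. Moreover, for every $u\in\mathcal A_{k+1}$ there is $p\in\bar{\mathcal A}_{k+1}$, unique modulo $\bar{\mathcal A}_k$, with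
\begin{equation}\label{eq:liouville}
\lim_{r\to\infty}r^{-(k+1)}\|u-p\|_{\underline L^2(B_r)}=0,
\end{equation}
and $\iota_k^{\mathbf a}:u+\mathcal A_k\mapsto p+\bar{\mathcal A}_k$ is a linear isomorphism $\mathcal A_{k+1}/\mathcal A_k\to\bar{\mathcal A}_{k+1}/\bar{\mathcal A}_k$. It is canonical: $\iota_k^{T_y\mathbf a}(\tau_yu+\mathcal A_k(T_y\mathbf a))=\tau_yp+\bar{\mathcal A}_k$.}

Thus a solution in $\mathcal A_{k+1}$ has a well-defined leading polynomial, but the leading polynomial determines the solution only up to $\mathcal A_k$. Can one choose the solution, or at least more of it than its class modulo $\mathcal A_k$, by a rule that sees the medium but not the origin of coordinates? The model case is $k=0$, $d>2$. Here the first-order correctors $\phi_e$ exist as stationary random fields, once the additive constant is fixed in a stationary way, and $p\mapsto p+\phi_{\nabla p}$ is a canonical isomorphism $\bar{\mathcal A}_1\to\mathcal A_1$.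

\subsection{Canonical extensions and the conjecture}

\begin{definition}\label{def:ext}
Let $k\in\mathbb N$ and $-1\le j\le k$. A \emph{canonical extension modulo $\mathcal A_j$} consists of
\begin{itemize}
\item[(a)] an event $\Omega_0\in\mathcal F$ with $\mathbb P(\Omega_0)=1$ and $T_y\Omega_0=\Omega_0$ for all $y\in\mathbb Z^d$;
\item[(b)] for each $\mathbf a\in\Omega_0$, a linear bijection $\Phi_{\mathbf a}:\bar{\mathcal A}_{k+1}/\bar{\mathcal A}_j\to\mathcal A_{k+1}(\mathbf a)/\mathcal A_j(\mathbf a)$,
\end{itemize}
such that the following hold.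
\begin{itemize}
\item[(1)] \emph{Compatibility:} $\Phi_{\mathbf a}$ maps $\bar{\mathcal A}_k/\bar{\mathcal A}_j$ onto $\mathcal A_k(\mathbf a)/\mathcal A_j(\mathbf a)$, and the induced map $\bar{\mathcal A}_{k+1}/\bar{\mathcal A}_k\to\mathcal A_{k+1}/\mathcal A_k$ is $(\iota_k^{\mathbf a})^{-1}$.
\item[(2)] \emph{Measurability:} for each $p\in\bar{\mathcal A}_{k+1}$ there is a representative $u_{\mathbf a}$ of $\Phi_{\mathbf a}(p+\bar{\mathcal A}_j)$ such that $\mathbf a\mapsto u_{\mathbf a}$ is an $\mathcal F$-measurable map $\Omega_0\to H^1_{\mathrm{loc}}(\mathbb R^d)$.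
\item[(3)] \emph{Translation invariance:} for $y\in\mathbb Z^d$, $\mathbf a\in\Omega_0$ and $p\in\bar{\mathcal A}_{k+1}$, $\Phi_{T_y\mathbf a}(\tau_yp+\bar{\mathcal A}_j)=\tau_yu+\mathcal A_j(T_y\mathbf a)$ for any representative $u$ of $\Phi_{\mathbf a}(p+\bar{\mathcal A}_j)$.
\end{itemize}
\end{definition}

Put $m:=\lceil\frac d2-1\rceil$. By \emph{the index $j$ of the conjecture} we mean $j=-1$ if $k<m$ and $j=k-m$ if $k\ge m$; for $k<m$ there is no quotient.

\begin{conjecture}[\cite{AKM}]\label{conj}
The canonical isomorphism between $\mathcal A_{k+1}/\mathcal A_k$ and $\bar{\mathcal A}_{k+1}/\bar{\mathcal A}_k$ can be extended to a canonical isomorphism between $\mathcal A_{k+1}$ and $\bar{\mathcal A}_{k+1}$ if $k<m$, and between $\mathcal A_{k+1}/\mathcal A_{k-m}$ and $\bar{\mathcal A}_{k+1}/\bar{\mathcal A}_{k-m}$ if $k\ge m$. Precisely: for every $k\in\mathbb N$ there is a canonical extension modulo $\mathcal A_j$, with the index $j$ above.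
\end{conjecture}

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $d\ge7$, $\Lambda>1$ and $k\ge3$. There are
\begin{enumerate}
\item a $\mathbb Z^d$-periodic $\mathbf a_0\in\Omega$, with $\mathbb P=\delta_{\mathbf a_0}$, and
\item a non-deterministic law $\mathbb P'$ on $\Omega$, built from i.i.d.\ Bernoulli variables indexed by $\mathbb Z^d$,
\end{enumerate}
both satisfying {\rm(i)} and {\rm(ii)}, for which no canonical extension in the sense of Conjecture \ref{conj} exists. Hence the conjecture is false.
\end{theorem}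

The field $\mathbf a_0$ is an explicit laminate (Section \ref{sec:laminate}), and $\mathbf a_0$ and $\mathbb P'$ do not depend on $k$. The theorem comes from an exact criterion. To a periodic $\mathbf a_0$ we attach in Section \ref{sec:periodic} its \emph{full homogenized symbol} $L=L_2+L_3+L_4+\cdots$, a formal power series in $\xi$ with $L_i$ a form of degree $i$, $L_2(\xi)=q(\xi):=\xi\cdot\bar{\mathbf a}\xi$, and $L_i=0$ for odd $i$. Let $S=\mathbb R[\xi_1,\dots,\xi_d]$, let $\mathcal P_n$ be the space of real polynomials on $\mathbb R^d$ of degree at most $n$ ($\mathcal P_n=0$ for $n<0$), and put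
\[
K_n(L)=\{p\in\mathcal P_n: L(\nabla)p=0\},
\]
so that $K_n(q)=\bar{\mathcal A}_n$ and $K_{-1}(L)=0$. In Section \ref{sec:random} we also attach to $\mathbf a_0$ and a suitable compactly supported diffeomorphism $G$ a random law $\mathbb P_{\mathbf a_0,G}$: each cell of $\mathbf a_0$ is deformed by $G$ or left alone according to an independent fair coin.

\begin{theorem}\label{thm:B}
Let $d\ge3$, let $\mathbf a_0\in\Omega$ be $\mathbb Z^d$-periodic with full homogenized symbol $L$, and let $\mathbb P$ be $\delta_{\mathbf a_0}$ or a law $\mathbb P_{\mathbf a_0,G}$ as in Section \ref{sec:construction}. For $-1\le j\le k$, a canonical extension modulo $\mathcal A_j$ exists if and only if $q$ divides $L_i$ in $S$ for all $2\le i\le k+1-\max(j,0)$.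

In particular, the canonical extension of Conjecture \ref{conj} exists for $\mathbb P$ if and only if $q\mid L_i$ for all $4\le i\le\min(k,m)+1$; for these laws it always exists if $d\le6$ or $k\le2$. Moreover, for every $n$ there is an isomorphism $K_n(L)\to\mathcal A_n(\mathbf a_0)$, with no quotient, that commutes with $\mathbb Z^d$-translations.
\end{theorem}

\begin{proposition}\label{prop:C}
If $d=2$, Conjecture \ref{conj} is true for every $\mathbb P$ satisfying {\rm(i)} and {\rm(ii)}.
\end{proposition}

For general random laws, apart from the model case $k=0$ above, we do not settle the existence question when $3\le d\le6$, or when $d\ge7$ and $1\le k\le2$. This does not affect the disproof, since the conjecture asserts existence in all cases.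

\subsection{Why the conjecture fails}

In a periodic medium there is no randomness to obstruct anything: correctors of all orders exist and are periodic. One might therefore expect the full space $\mathcal A_n$ to be canonically isomorphic to $\bar{\mathcal A}_n$. What the correctors actually give is an operator $W$ on polynomials, $Wp=p+(\text{correctors})\cdot(\text{derivatives of }p)$, which commutes with $\mathbb Z^d$-translations and satisfies
\[
\nabla\cdot\mathbf a\nabla\,W=W\,L(\nabla).
\]
So $W$ identifies $\mathcal A_n$ equivariantly with $K_n(L)$, not with $K_n(q)=\bar{\mathcal A}_n$. For $n\le3$ the two spaces coincide, since $L_3=0$ and $L_i(\nabla)$ with $i\ge4$ kills polynomials of degree at most $3$. From degree $4$ on, one has to correct an $\bar{\mathbf a}$-harmonic polynomial by lower-order terms to make it a solution of $L(\nabla)p=0$. This can be done, and the dimensions agree, but in general it cannot be done compatibly with translations. The first obstruction is that $q$ need not divide $L_4$. This is why $k\ge3$ appears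 in Theorem \ref{thm:A}; the restriction $d\ge7$ says that $m\ge3$, so that the quotient in the conjecture still sees $L_4$.

Section \ref{sec:smallest} carries this out by hand in the smallest case. The argument there already disproves the conjecture for $d\ge9$, and Section \ref{sec:algebra} gains the one further degree needed for $d=7,8$. Section \ref{sec:random} passes to random media, Section \ref{sec:converse} proves the converse, and Section \ref{sec:two} treats $d=2$. Condition (1) of Definition \ref{def:ext} is never used in the disproof.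

\section{Periodic media}\label{sec:periodic}

\subsection{Polynomials annihilated by $L(\nabla)$}

Let $S_i\subset S$ be the space of forms of degree $i$. We let $\xi_i$ act on polynomials in $x$ as $\partial_i$, so any $f\in S$, and any formal power series $f\in\mathbb R[[\xi]]$, acts as $f(\nabla)$. The pairing
\begin{equation}\label{eq:pairing}
\langle f,p\rangle=(f(\nabla)p)(0)
\end{equation}
is perfect between $S_i$ and the forms of degree $i$ in $x$, because $\langle\xi^\alpha,x^\beta\rangle=\alpha!\,\delta_{\alpha\beta}$.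

\begin{lemma}\label{lem:dim}
Let $q$ be a positive definite quadratic form and $L=q+L_3+L_4+\cdots\in\mathbb R[[\xi]]$, $L_i\in S_i$. Then $L(\nabla):\mathcal P_n\to\mathcal P_{n-2}$ is surjective. Consequently
\begin{equation}\label{eq:dim}
\dim K_n(L)=\dim\mathcal P_n-\dim\mathcal P_{n-2}=\dim K_n(q).
\end{equation}
\end{lemma}

\begin{proof}
Multiplication by $q$ is injective $S_{i-2}\to S_i$. Its transpose under \eqref{eq:pairing} is $q(\nabla)$ from forms of degree $i$ to forms of degree $i-2$, which is therefore onto. Given $0\ne f\in\mathcal P_{n-2}$ of degree $i-2$ with top part $f_{i-2}$, choose a form $h$ of degree $i\le n$ with $q(\nabla)h=f_{i-2}$. Then $f-L(\nabla)h$ has degree less than $i-2$, and we conclude by induction on the degree.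
\end{proof}

\subsection{The full homogenized symbol}

Let $\mathbf a\in\Omega$ be $\mathbb Z^d$-periodic and let $\langle\cdot\rangle$ denote the mean over $[0,1]^d$. We look for a perturbed exponential $e^{\xi\cdot x}w(x,\xi)$, with $w$ periodic in $x$, satisfying $\nabla\cdot\mathbf a\nabla(e^{\xi\cdot x}w)=L(\xi)e^{\xi\cdot x}w$. Canceling $e^{\xi\cdot x}$, this reads
\begin{equation}\label{eq:bloch}
(\nabla+\xi)\cdot\mathbf a(\nabla+\xi)w=L(\xi)w .
\end{equation}
We solve \eqref{eq:bloch} in formal power series in $\xi$: let $w=\sum_{n\ge0}w_n$, $w_n=\sum_{|\alpha|=n}w_\alpha(x)\xi^\alpha$ with $w_\alpha\in H^1_{\mathrm{per}}$, normalized by $w_0=1$ and $\langle w_\alpha\rangle=0$ for $\alpha\ne0$, and let $L=\sum_{n\ge2}L_n$. The part of \eqref{eq:bloch} of degree $0$ in $\xi$ is trivial. With $w_{-1}=0$, the part of degree $n\ge1$ is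
\begin{equation}\label{eq:recursion}
\nabla\cdot\mathbf a\nabla w_n+\nabla\cdot(\mathbf a\xi w_{n-1})+\xi\cdot\mathbf a\nabla w_{n-1}+(\xi\cdot\mathbf a\xi)w_{n-2}=\sum_{i=2}^nL_iw_{n-i}.
\end{equation}
Suppose all terms of lower order are known. Coefficient by coefficient in $\xi$, \eqref{eq:recursion} is an equation $\nabla\cdot\mathbf a\nabla w_n=g$ on the torus with $g\in H^{-1}_{\mathrm{per}}$. By Lax--Milgram it has a unique solution of mean zero if and only if $g$ annihilates constants. Since $\langle w_{n-i}\rangle=0$ for $i<n$ and $w_0=1$, this condition is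
\begin{equation}\label{eq:Ln}
L_n=\big\langle\xi\cdot\mathbf a\nabla w_{n-1}+(\xi\cdot\mathbf a\xi)w_{n-2}\big\rangle .
\end{equation}
For $n=1$ the right side is $0$, consistently with the absence of $L_1$. For $n\ge2$, \eqref{eq:Ln} defines $L_n$. So $w$ and $L$ exist and are unique. For $n=2$, $w_1=\sum_i\xi_i\phi_{e_i}$ is the periodic first-order corrector and $L_2=\langle\xi\cdot\mathbf a(\nabla w_1+\xi)\rangle=\xi\cdot\bar{\mathbf a}\xi=q$ by the cell formula for $\bar{\mathbf a}$.

\emph{$L$ is even.} Put $w^-(\xi)=w(-\xi)$. Testing \eqref{eq:bloch} with $w^-$ and integrating by parts gives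
\[
L(\xi)\langle w^-w\rangle=-\big\langle(\nabla w^--\xi w^-)\cdot\mathbf a(\nabla w+\xi w)\big\rangle .
\]
By the symmetry of $\mathbf a$ the right side is unchanged under $\xi\to-\xi$. So is $\langle w^-w\rangle=1+\cdots$, which is an invertible series. Hence $L(-\xi)=L(\xi)$, that is, $L_i=0$ for odd $i$.

\subsection{From polynomials to solutions}

For a polynomial $p$ put $Wp=\sum_\alpha w_\alpha\,\partial^\alpha p$, a finite sum.

\begin{proposition}\label{prop:W}
Let $\mathbf a\in\Omega$ be $\mathbb Z^d$-periodic. The law $\delta_{\mathbf a}$ satisfies {\rm(i)} and {\rm(ii)}. On polynomials,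
\begin{equation}\label{eq:intertwine}
\nabla\cdot\mathbf a\nabla\,W=W\,L(\nabla).
\end{equation}
For every $n\ge-1$, $W:K_n(L)\to\mathcal A_n(\mathbf a)$ is a linear bijection, and $W\tau_y=\tau_yW$ for $y\in\mathbb Z^d$. If $p\in K_{k+1}(L)$ has degree-$(k+1)$ part $p_{k+1}$, then $q(\nabla)p_{k+1}=0$ and $\iota_k^{\mathbf a}(Wp+\mathcal A_k)=p_{k+1}+\bar{\mathcal A}_k$.
\end{proposition}

\begin{proof}
The law $\delta_{\mathbf a}$ satisfies (i) because $T_y\mathbf a=\mathbf a$, and (ii) because every event has probability $0$ or $1$.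

\emph{Intertwining.} The identities \eqref{eq:recursion} on the torus hold as identities of distributions on $\mathbb R^d$ (test them against the periodization $\sum_{z\in\mathbb Z^d}\varphi(\cdot+z)$ of $\varphi\in C_c^\infty$). Work with formal power series in $\xi$ whose coefficients are distributions in $x$, and let operators in $x$ act on coefficients; the coefficient of $\xi^\gamma$ in $e^{\xi\cdot x}$ is $x^\gamma/\gamma!$. Since $\partial^\alpha e^{\xi\cdot x}=\xi^\alpha e^{\xi\cdot x}$, we have $We^{\xi\cdot x}=e^{\xi\cdot x}w$ and $L(\nabla)e^{\xi\cdot x}=L(\xi)e^{\xi\cdot x}$. By the product rule and \eqref{eq:bloch},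
\[
\nabla\cdot\mathbf a\nabla(We^{\xi\cdot x})=e^{\xi\cdot x}(\nabla+\xi)\cdot\mathbf a(\nabla+\xi)w=L(\xi)e^{\xi\cdot x}w=W L(\nabla)e^{\xi\cdot x}.
\]
Comparing the coefficients of $\xi^\gamma$ gives \eqref{eq:intertwine} on every monomial $x^\gamma$.

\emph{Growth and injectivity.} Let $0\ne p\in K_n(L)$ have degree $i$ and top part $p_i$. By \eqref{eq:intertwine}, $Wp\in H^1_{\mathrm{loc}}$ is $\mathbf a$-harmonic. If $i\ge1$, then $Wp-p_i=(p-p_i)+\sum_{\alpha\ne0}w_\alpha\partial^\alpha p$, and periodicity of the $w_\alpha$ gives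
\[
\|Wp-p_i\|_{\underline L^2(B_r)}=O(r^{i-1}).
\]
If $i=0$, then $Wp=p$. So $Wp\in\mathcal A_i(\mathbf a)$ and $Wp\ne0$, because $\|p_i\|_{\underline L^2(B_r)}$ is a positive multiple of $r^i$. Thus $W:K_n(L)\to\mathcal A_n(\mathbf a)$ is injective.

\emph{Surjectivity.} For $n\ge0$, \eqref{eq:dim} and the Liouville theorem for $\delta_{\mathbf a}$ give $\dim K_n(L)=\dim\bar{\mathcal A}_n=\dim\mathcal A_n(\mathbf a)$. For $n=-1$ both spaces are zero.

\emph{Translations and leading terms.} $W$ commutes with $\tau_y$, $y\in\mathbb Z^d$, because the $w_\alpha$ are periodic. Let $p\in K_{k+1}(L)$. The degree-$(k-1)$ part of $L(\nabla)p=0$ is $q(\nabla)p_{k+1}=0$ (trivially so if $k=0$). If $p_{k+1}\ne0$, the growth estimate gives \eqref{eq:liouville} for $u=Wp$ and the polynomial $p_{k+1}$. If $p_{k+1}=0$, then $p\in K_k(L)$ and $Wp\in\mathcal A_k$, so the class of $Wp$ modulo $\mathcal A_k$ is zero.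
\end{proof}

\subsection{A laminate for which $q\nmid L_4$}\label{sec:laminate}

Let $d\ge3$, $\Lambda>1$, $\theta=\sqrt\Lambda$, and
\begin{equation}\label{eq:laminate}
\mathbf a_0(x)=\theta\,\mathrm{diag}\big(1,b(x_1),1,\dots,1\big),\qquad b(x_1)=1+\beta\cos(2\pi x_1),
\end{equation}
with $\beta>0$ so small that $\Lambda^{-1/4}\le b\le\Lambda^{1/4}$. The eigenvalues of $\mathbf a_0$ lie in $[\Lambda^{1/4},\Lambda^{3/4}]$, so $\mathbf a_0\in\Omega$ with room to spare; the room is used in Section \ref{sec:random}. The solutions of \eqref{eq:recursion} are functions of $x_1$ alone, because for such functions \eqref{eq:recursion} becomes the solvable recursion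
\[
\theta\big[w_n''+2\xi_1w_{n-1}'+\big(|\xi|^2+(b-1)\xi_2^2\big)w_{n-2}\big]=\sum_{i=2}^nL_iw_{n-i},
\]
and the solution of \eqref{eq:recursion} is unique.
\begin{itemize}
\item $n=1$: $w_1''=0$, so $w_1=0$.
\item $n=2$: since $\langle b\rangle=1$, $L_2=\theta|\xi|^2$. Then $w_2''=-\beta\cos(2\pi x_1)\,\xi_2^2$, so $w_2=\frac{\beta}{4\pi^2}\cos(2\pi x_1)\,\xi_2^2$.
\item $n=3$: by \eqref{eq:Ln}, $L_3=\theta\langle\xi_1w_2'\rangle=0$; $w_3$ is a periodic function of $x_1$.
\item $n=4$: by \eqref{eq:Ln}, with $\langle w_3'\rangle=\langle w_2\rangle=0$,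
\[
L_4=\theta\langle(b-1)w_2\rangle\,\xi_2^2=\theta\cdot\frac{\beta^2}{4\pi^2}\big\langle\cos^2(2\pi x_1)\big\rangle\,\xi_2^4=\gamma\,\xi_2^4,\qquad \gamma:=\frac{\theta\beta^2}{8\pi^2}>0 .
\]
\end{itemize}
So $\bar{\mathbf a}=\theta I$ and $q=\theta|\xi|^2$. At the complex point $(\mathrm i,1,0,\dots,0)$ the form $q$ vanishes and $L_4$ does not. Hence
\begin{equation}\label{eq:nodiv}
q\nmid L_4 .
\end{equation}

\section{The obstruction in the smallest case}\label{sec:smallest}

Take $\mathbb P=\delta_{\mathbf a_0}$ with the laminate \eqref{eq:laminate}, $k=3$, and no quotient ($j=-1$). Suppose a canonical extension modulo $\mathcal A_{-1}$ exists. Then $\mathbf a_0\in\Omega_0$, and since $T_y\mathbf a_0=\mathbf a_0$, condition (3) says that $\Phi_{\mathbf a_0}$ commutes with $\tau_y$ for $y\in\mathbb Z^d$. By Proposition \ref{prop:W},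
\[
\Theta=W^{-1}\Phi_{\mathbf a_0}:K_4(q)\to K_4(L)
\]
is a linear bijection commuting with the integer translations.

\emph{Integer translations see all derivatives.} On $\mathcal P_n$ the operator $\partial_i$ is nilpotent, $\tau_{e_i}=\exp(\partial_i)$ by Taylor's formula, and $\tau_{e_i}-1$ is nilpotent. Hence
\begin{equation}\label{eq:log}
\partial_i=\log\tau_{e_i}=\sum_{l\ge1}\frac{(-1)^{l+1}}{l}(\tau_{e_i}-1)^l
\end{equation}
is a polynomial in $\tau_{e_i}$. So $\Theta$ commutes with $\partial_1,\dots,\partial_d$.

\emph{Contradiction.} Since $q(\nabla)=0$ on $K_4(q)$, we get $q(\nabla)\Theta=\Theta q(\nabla)=0$; and $\Theta$ is onto, so $q(\nabla)$ kills $K_4(L)$. On $\mathcal P_4$ we have $L(\nabla)=q(\nabla)+\gamma\partial_2^4$. Therefore $\partial_2^4$ kills $K_4(L)$ too. But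
\[
p=x_1^4-6x_1^2x_2^2+x_2^4-\tfrac{12\gamma}{\theta}x_1^2
\]
lies in $K_4(L)$: its quartic part $\operatorname{Re}(x_2+\mathrm ix_1)^4$ is harmonic, so $q(\nabla)p=\theta\Delta p=-24\gamma$, while $\gamma\partial_2^4p=24\gamma$. And $\partial_2^4p=24\ne0$, a contradiction. If $d\ge9$, then $m\ge4>k=3$ and $j=-1$ is the index of the conjecture, so this disproves the conjecture for $k=3$, $d\ge9$.

\emph{What happens modulo lower-order terms.} Let $k\ge3$, $n=k+1$ and $-1\le j\le k$. The same argument, applied to a bijection $K_n(q)/K_j(q)\to K_n(L)/K_j(L)$ that commutes with the $\tau_{e_i}$, gives only $q(\nabla)K_n(L)\subset K_j(L)$. For $p\in K_n(L)$ with degree-$n$ part $p_n$, the polynomial $q(\nabla)p=-(L_4+L_6+\cdots)(\nabla)p$ has degree at most $n-4$, and its degree-$(n-4)$ part is $-L_4(\nabla)p_n$. This is nonzero for $p_n=\operatorname{Re}(x_2+\mathrm ix_1)^n$, which is the top part of some $p\in K_n(L)$: the remainder $L(\nabla)p_n\in\mathcal P_{n-4}$ is removed by Lemma \ref{lem:dim} with an element of $\mathcal P_{n-2}$. So there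 is a contradiction as soon as $n-4>j$. For $k\ge m$ and $j=k-m$ we have $n-j=m+1$, so this works if $m\ge4$. For $3\le k<m$ we have $j=-1$ and it works as well. Thus the conjecture fails for all $k\ge3$ if $d\ge9$.

For $d=7,8$ we have $m=3$, $k\ge m$ and $n-4=j$: the inclusion $q(\nabla)K_n(L)\subset K_j(L)$ is then no contradiction, and one needs to use more than the operators annihilating each side. The next section compares the whole module structures and gains exactly one degree. By Theorem \ref{thm:B} no further gain is possible.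

\section{The algebraic obstruction}\label{sec:algebra}

In this section $q$ is a positive definite quadratic form and $L=q+L_3+L_4+\cdots$ with $L_i\in S_i$. Fix $-1\le j\le k$ and put
\[
n=k+1,\qquad s=j+1,\qquad 0\le s\le n .
\]
On $\mathcal P_n$ only the terms of $L$ of degree at most $n$ act, and we replace $L$ by its truncation at degree $\max(n,2)$, so $L\in S$ has lowest-degree part $q$. Let $\mathfrak m=(\xi_1,\dots,\xi_d)\subset S$ and $\mathfrak m^0=S$. The spaces $K_i(L)$ are $S$-modules. By \eqref{eq:log}, a linear map between quotients of such spaces commutes with $\tau_{e_1},\dots,\tau_{e_d}$ if and only if it is $S$-linear; call such maps \emph{equivariant}.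

\subsection{Passing to the dual}

We dualize, because quotients of ideals of $S$ come with explicit generators and relations. On the dual of an $S$-module, $S$ acts by transposes; the transpose of an $S$-linear map is $S$-linear.

\begin{lemma}\label{lem:dual}
The pairing \eqref{eq:pairing} induces an isomorphism of $S$-modules
\begin{equation}\label{eq:NL}
\big(K_n(L)/K_j(L)\big)^*\cong N_L:=\frac{(L)+\mathfrak m^s}{(L)+\mathfrak m^{n+1}},
\end{equation}
and the annihilator of $K_k(L)/K_j(L)$ in $N_L$ is the image of $\mathfrak m^n$.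
\end{lemma}

\begin{proof}
The pairing is perfect between $S/\mathfrak m^{n+1}$ and $\mathcal P_n$, and $\langle gf,p\rangle=\langle f,g(\nabla)p\rangle$. Let $-1\le i\le n$. A polynomial $p\in\mathcal P_n$ annihilates the ideal $(L)$ if and only if all derivatives of $L(\nabla)p$ vanish at $0$, that is, $L(\nabla)p=0$. It annihilates $\mathfrak m^{i+1}$ if and only if $\deg p\le i$. So $(L)+\mathfrak m^{i+1}$ has annihilator $K_i(L)$ in $\mathcal P_n$, and by perfectness $K_i(L)^\perp=(L)+\mathfrak m^{i+1}$ modulo $\mathfrak m^{n+1}$. Now $(K_n(L)/K_j(L))^*=K_j(L)^\perp/K_n(L)^\perp$, which is \eqref{eq:NL}, and the annihilator of $K_k(L)/K_j(L)$ is $K_k(L)^\perp/K_n(L)^\perp$, the image of $\mathfrak m^{k+1}=\mathfrak m^n$.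
\end{proof}

Note that $N_L$ is the image of $\mathfrak m^s$ in $S/((L)+\mathfrak m^{n+1})$. For $L=q$ put $R:=S/(q)$, which is graded; then
\[
N_q=\bigoplus_{i=s}^nR_i,
\]
where a product landing in degree greater than $n$ is zero. For $d\ge2$ the form $q$ is irreducible over $\mathbb R$, because a product of two real linear forms has nontrivial real zeros. As $S$ is factorial, $q$ is prime and $R$ is a domain. Since $q$ divides no linear form, all monomials are nonzero in $R$.

\subsection{Maps that respect the syzygies are multiplications}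

An equivariant isomorphism dualizes to an isomorphism $N_L\to N_q$. It is determined by its values on the image of $S_s$, and the relations $\xi_if=\xi_{i'}g$ with $f,g\in S_s$ constrain these values as follows.

\begin{lemma}\label{lem:mult}
Let $d\ge3$, $s\ge1$, $e\ge0$, and let $c:S_s\to R_{s+e}$ be linear with $\xi_ic(f)=\xi_{i'}c(g)$ whenever $f,g\in S_s$ and $\xi_if=\xi_{i'}g$. Then there is $h\in R_e$ with $c(f)=hf$ for all $f\in S_s$.
\end{lemma}

\begin{proof}
\emph{A common ratio.} Let $\xi^\alpha=\xi_i\xi^\beta$ and $\xi^{\alpha'}=\xi_{i'}\xi^\beta$ with $|\beta|=s-1$. Then $\xi_{i'}\xi^\alpha=\xi_i\xi^{\alpha'}$, so $\xi_{i'}c(\xi^\alpha)=\xi_ic(\xi^{\alpha'})$. Dividing by $\xi_i\xi_{i'}\xi^\beta$ in $\mathrm{Frac}(R)$ gives $c(\xi^\alpha)/\xi^\alpha=c(\xi^{\alpha'})/\xi^{\alpha'}$. Any two monomials of degree $s$ are joined by such moves. Hence there is $\eta\in\mathrm{Frac}(R)$ with $c(f)=\eta f$ for all $f\in S_s$.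

\emph{The ratio lies in $R$.} Put $g_2=\eta\xi_2^s=c(\xi_2^s)$ and $g_3=\eta\xi_3^s=c(\xi_3^s)$, elements of $R_{s+e}$ with $\xi_3^sg_2=\xi_2^sg_3$. Since $q$ has a nonzero $\xi_1^2$-coefficient, $R=B\oplus\xi_1B$ is free over $B=\mathbb R[\xi_2,\dots,\xi_d]$. Comparing $B$-coordinates, and using that $\xi_2^s$ and $\xi_3^s$ are coprime in the factorial ring $B$, we see that $\xi_2^s$ divides both coordinates of $g_2$. So $g_2=\xi_2^sh$ with $h\in R$ homogeneous of degree $e$, and $\eta=h$.
\end{proof}

\begin{remark}
The proof needs two variables besides $\xi_1$, and the lemma fails for $d=2$. For $q=\xi_1^2+\xi_2^2$, $s=1$, $e=0$, put $c(\xi_1)=-\xi_2$ and $c(\xi_2)=\xi_1$. The only relations to check are multiples of $\xi_1\cdot\xi_2=\xi_2\cdot\xi_1$, and $\xi_1c(\xi_2)=\xi_1^2=-\xi_2^2=\xi_2c(\xi_1)$ in $R$. But $c$ is not multiplication by an element of $R_0=\mathbb R$.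
\end{remark}

\subsection{The obstruction}

\begin{proposition}\label{prop:obstruction}
Let $d\ge3$. If there is an equivariant linear bijection $\Theta:K_n(q)/K_j(q)\to K_n(L)/K_j(L)$, then $q\mid L_i$ for all $2\le i\le k+1-\max(j,0)$.
\end{proposition}

The idea is this. Let $s\ge2$. In $N_L$ the relation $Lg=0$ holds for every $g\in\mathfrak m^{s-2}$. By Lemma \ref{lem:mult}, the transpose of $\Theta$ is multiplication by some $h$ with $h_0\ne0$, except that its values on generators are unconstrained in the top degree $n$, where the variables act by zero. Testing it on $Lg$ with $g$ of degree $s-2$ places the first bad term $L_{i_0}g$ in degree $i_0+s-2$. This is a contradiction unless that degree is at least $n$. In the annihilator argument of Section \ref{sec:smallest}, $L_{i_0}$ acts on generators of degree $s$, and the bad term appears only in degree $i_0+s$, where it must exceed $n$. So one degree is gained.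

\begin{proof}
The transpose $\Theta^*:N_L\to N_q$ is an $S$-linear bijection. Composing it with $\mathfrak m^s\to N_L$ we get a surjective $S$-linear map
\[
\psi:\mathfrak m^s\to N_q=\bigoplus_{i=s}^nR_i\qquad\text{that vanishes on }\ \mathfrak m^s\cap\big((L)+\mathfrak m^{n+1}\big).
\]
Let $i_0$ be the smallest $i$ with $2\le i\le n$ and $L_i\notin(q)$; if there is none, we are done, since the claim concerns only $i\le n$. Then $i_0\ge3$, and $L_i=0$ in $R$ for $2\le i<i_0$, while $L_{i_0}\ne0$ in $R$.

\smallskip
\emph{Case $s=0$} ($j=-1$). Here $\psi(f)=fh$ with $h=\psi(1)=\sum_eh_e$, $h_e\in R_e$, and $h_0\ne0$ by surjectivity. But $0=\psi(L)=hL$ in $\bigoplus_{i\le n}R_i$, and the component of $hL$ of degree $i_0\le n$ is $h_0L_{i_0}\ne0$. This is a contradiction, so in this case $q\mid L_i$ for all $2\le i\le n=k+1$.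

\smallskip
\emph{Case $s\ge1$.} The claim concerns $i\le k+1-j=n-s+1$. If $n=s$ it is vacuous, so let $n>s$. For $f\in S_s$ write $\psi(f)=\sum_{e=0}^{n-s}\psi_e(f)$ with $\psi_e(f)\in R_{s+e}$. If $\xi_if=\xi_{i'}g$ with $f,g\in S_s$, then $\xi_i\psi(f)=\xi_{i'}\psi(g)$ in $N_q$, hence $\xi_i\psi_e(f)=\xi_{i'}\psi_e(g)$ for $e\le n-s-1$. For $e=n-s$ nothing follows, since both sides have degree $n+1$. By Lemma \ref{lem:mult} there are $h_e\in R_e$ with $\psi_e(f)=h_ef$ for $e\le n-s-1$. Put $h=\sum_{e\le n-s-1}h_e$. Then: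
\begin{itemize}
\item[($\alpha$)] for $f\in S_s$, $\psi(f)\in hf+R_n$;
\item[($\beta$)] for $f\in\mathfrak m^{s+1}$, $\psi(f)=hf$ in $N_q$. Indeed, write $f=\sum_af_at_a$ with $t_a\in S_s$ and $f_a\in\mathfrak m$; then $\psi(f)=\sum_af_a\psi(t_a)$, and $f_aR_n=0$ in $N_q$;
\item[($\gamma$)] $h_0\in\mathbb R\setminus\{0\}$. Indeed, by ($\alpha$), ($\beta$) and $n>s$, the degree-$s$ component of the image of $\psi$ is $h_0R_s$, and $\psi$ is onto.
\end{itemize}

\emph{Subcase $s=1$.} Here $L\in\mathfrak m^2=\mathfrak m^{s+1}$, so $0=\psi(L)=hL$ by ($\beta$). The component of degree $i_0\le n$ is $h_0L_{i_0}\ne0$, a contradiction. So $q\mid L_i$ for all $2\le i\le n=k+1=k+1-j$.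

\emph{Subcase $s\ge2$.} Let $g=\xi_1^{s-2}$. Then $Lg\in\mathfrak m^s\cap(L)$, so
\[
0=\psi(Lg)=\psi(qg)+\psi\big((L-q)g\big).
\]
By ($\alpha$), $\psi(qg)\in hqg+R_n=R_n$, since $q=0$ in $R$. Since $(L-q)g\in\mathfrak m^{s+1}$, ($\beta$) gives $\psi((L-q)g)=h(L-q)g$. Hence all components of $h(L-q)g$ of degree less than $n$ vanish in $R$. The component of degree $i_0+s-2$ is $h_0L_{i_0}g$, as $L_i=0$ in $R$ for $i<i_0$; it is nonzero because $R$ is a domain. Therefore $i_0+s-2\ge n$, that is, $i_0\ge n-s+2=k+2-j$.
\end{proof}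

\section{Random media}\label{sec:random}

A single periodic field already disproves the conjecture, as will be recorded in Section \ref{sec:proofA}. To see that the failure is not an artifact of deterministic laws, we now produce random media whose solution spaces are explicitly known: we deform a periodic medium locally and independently by changes of variables, which transport solutions to solutions.

\subsection{Construction}\label{sec:construction}

Let $\mathbf a_0\in\Omega$ be $\mathbb Z^d$-periodic. For an orientation-preserving diffeomorphism $F$ put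
\[
F_*\mathbf a=\Big(\frac{DF\,\mathbf a\,DF^T}{\det DF}\Big)\circ F^{-1}.
\]
Let $G$ be a smooth orientation-preserving diffeomorphism of $\mathbb R^d$ which is the identity outside a compact subset of $B_{1/4}$, and assume that
\[
G_*\mathbf a_0\in\Omega,\qquad D:=G_*\mathbf a_0-\mathbf a_0\ne0 .
\]
$D$ is supported in a compact subset of $B_{1/4}$, and $G(B_{1/4})=B_{1/4}$. For $\omega\in\{0,1\}^{\mathbb Z^d}$ let $F_\omega(x)=z+G(x-z)$ if $x\in B_{1/4}(z)$ for some $z\in\mathbb Z^d$ with $\omega_z=1$, and $F_\omega(x)=x$ otherwise. This is a smooth orientation-preserving diffeomorphism, and since $\mathbf a_0$ is periodic,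
\begin{equation}\label{eq:aomega}
\mathbf a_\omega:=(F_\omega)_*\mathbf a_0=\mathbf a_0+\sum_{z\in\mathbb Z^d}\omega_z\,D(\cdot-z).
\end{equation}
At each point $\mathbf a_\omega$ equals $\mathbf a_0$ or a translate of $G_*\mathbf a_0$, so $\mathbf a_\omega\in\Omega$. The map $\omega\mapsto\mathbf a_\omega$ is measurable, since $\int\varphi(\mathbf a_\omega)_{il}$ depends on finitely many $\omega_z$ for each $\varphi\in C_c^\infty$. Let $\mathbb P_{\mathbf a_0,G}$ be the law of $\mathbf a_\omega$ when the $\omega_z$ are i.i.d.\ Bernoulli$(1/2)$.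

For the laminate \eqref{eq:laminate} take $G(x)=x+\varepsilon\eta(x)e_3$ with $0\ne\eta\in C_c^\infty(B_{1/4})$ and $\varepsilon>0$ small. Then $DG=I+\varepsilon e_3\otimes\nabla\eta$ and $\det DG=1+\varepsilon\partial_3\eta$. The first row of $DG$ is $e_1^T$, so $(G_*\mathbf a_0)_{11}=\big(\theta/(1+\varepsilon\partial_3\eta)\big)\circ G^{-1}\not\equiv\theta$ and $D\ne0$. Since the eigenvalues of $\mathbf a_0$ lie in $[\Lambda^{1/4},\Lambda^{3/4}]$, those of $G_*\mathbf a_0$ lie in $[1,\Lambda]$ for $\varepsilon$ small. For this choice set $\mathbb P':=\mathbb P_{\mathbf a_0,G}$.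

\subsection{Stationarity, independence, labels}\label{sec:labels}

Until Section \ref{sec:proofA}, $\mathbf a_0$ and $G$ are general, as in the first paragraph of Section \ref{sec:construction}.

\emph{Condition} (i). Let $(\sigma_y\omega)_z=\omega_{z+y}$. By \eqref{eq:aomega}, $T_y\mathbf a_\omega=\mathbf a_{\sigma_y\omega}$, and the Bernoulli measure is invariant under $\sigma_y$. Moreover $F_{\sigma_y\omega}(x)=F_\omega(x+y)-y$, directly from the definition.

\emph{Condition} (ii). $\mathbf a_\omega|_U$ depends only on the $\omega_z$ with $B_{1/4}(z)\cap U\ne\emptyset$. If $\operatorname{dist}(U,V)\ge1$, no ball of diameter $1/2$ meets both sets, so $\mathcal F(U)$ and $\mathcal F(V)$ are independent.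

\emph{The labels can be read off the field.} Choose $(i,l)$ and $\chi\in C_c^\infty(B_{1/4})$ with $\int\chi D_{il}\ne0$. For $\mathbf a\in\Omega$ let $\omega_z(\mathbf a)=1$ if $\int\chi(x-z)(\mathbf a-\mathbf a_0)_{il}(x)\,dx\ne0$, and $\omega_z(\mathbf a)=0$ otherwise. This is $\mathcal F$-measurable. By \eqref{eq:aomega}, $\omega(\mathbf a_\omega)=\omega$, and by periodicity of $\mathbf a_0$, $\omega(T_y\mathbf a)=\sigma_y\omega(\mathbf a)$. Let
\[
\Omega'=\{\mathbf a\in\Omega:\mathbf a=\mathbf a_{\omega(\mathbf a)}\}.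
\]
It is measurable, being described by the equations
\[
\int\varphi\,\mathbf a_{i'l'}=\int\varphi\,(\mathbf a_0)_{i'l'}+\sum_z\omega_z(\mathbf a)\int\varphi\,D_{i'l'}(\cdot-z)
\]
(finite sums) for $\varphi$ in a countable subset of $C_c^\infty$ dense in $L^1$. It has full measure, because it contains every $\mathbf a_\omega$. It is translation invariant: if $\mathbf a\in\Omega'$, then $T_y\mathbf a=T_y\mathbf a_{\omega(\mathbf a)}=\mathbf a_{\sigma_y\omega(\mathbf a)}=\mathbf a_{\omega(T_y\mathbf a)}$. For $\mathbf a\in\Omega'$ write $F_{\mathbf a}=F_{\omega(\mathbf a)}$; then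
\begin{equation}\label{eq:Fequi}
F_{T_y\mathbf a}(x)=F_{\mathbf a}(x+y)-y,\qquad F_{T_y\mathbf a}^{-1}(x)=F_{\mathbf a}^{-1}(x+y)-y .
\end{equation}

\subsection{Solutions and the homogenized matrix}

Let $F=F_\omega$, $v\in H^1_{\mathrm{loc}}$ and $\varphi\in C_c^\infty$. Substituting $x=F(x')$ and using $\nabla(v\circ F)=DF^T(\nabla v)\circ F$, we get
\[
\int\nabla\varphi\cdot\mathbf a_\omega\nabla v=\int\nabla(\varphi\circ F)\cdot\mathbf a_0\nabla(v\circ F).
\]
Since $\varphi\mapsto\varphi\circ F$ is a bijection of $C_c^\infty$, $v$ is $\mathbf a_\omega$-harmonic if and only if $v\circ F$ is $\mathbf a_0$-harmonic. Moreover $|F^{\pm1}(x)-x|\le\frac12$ and $DF^{\pm1}$ is bounded uniformly in $x$ and $\omega$, so $\|v\circ F^{\pm1}\|_{\underline L^2(B_r)}\le C\|v\|_{\underline L^2(B_{r+1})}$ for $r\ge1$. Hence for every $\omega$ and all $i\ge-1$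
\begin{equation}\label{eq:transport}
\mathcal A_i(\mathbf a_\omega)=\{u\circ F_\omega^{-1}:u\in\mathcal A_i(\mathbf a_0)\}.
\end{equation}
For $p\in\mathcal P_i$ with $i\ge1$ we have $|p\circ F_\omega^{-1}-p|=O(r^{i-1})$ on $B_r$, so
\begin{equation}\label{eq:leading}
\|u-p\|_{\underline L^2(B_r)}=o(r^i)\ \Longrightarrow\ \|u\circ F_\omega^{-1}-p\|_{\underline L^2(B_r)}=o(r^i).
\end{equation}

\begin{lemma}\label{lem:qprime}
Let $q$ and $q'$ be the quadratic forms of the homogenized matrices of $\delta_{\mathbf a_0}$ and $\mathbb P_{\mathbf a_0,G}$. Then $q'$ is a multiple of $q$. So the spaces $\bar{\mathcal A}_n$ are the same for both laws, namely $K_n(q)$.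
\end{lemma}

\begin{proof}
Let $h$ be a quadratic form with $q(\nabla)h=0$. As $L_i(\nabla)h=0$ for $i\ge3$, also $L(\nabla)h=0$. By Proposition \ref{prop:W} and the growth estimate in its proof, $u=Wh\in\mathcal A_2(\mathbf a_0)$ and $\|u-h\|_{\underline L^2(B_r)}=O(r)$. By \eqref{eq:transport} and \eqref{eq:leading}, $v=u\circ F_\omega^{-1}\in\mathcal A_2(\mathbf a_\omega)$ and $\|v-h\|_{\underline L^2(B_r)}=o(r^2)$, for every $\omega$. For a.e.\ $\omega$ the Liouville theorem for $\mathbb P_{\mathbf a_0,G}$ gives $p'\in K_2(q')$ with $\|v-p'\|_{\underline L^2(B_r)}=o(r^2)$. So $p'-h\in\mathcal P_1$, and $q'(\nabla)h=q'(\nabla)p'=0$. Thus the kernel of $q(\nabla)$ on quadratic forms is contained in that of $q'(\nabla)$. Both are hyperplanes, so they coincide and $q'$ is a multiple of $q$.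
\end{proof}

\subsection{Stationary matrices with a unipotent cocycle}

A canonical extension for $\mathbb P_{\mathbf a_0,G}$, pulled back to $\mathbf a_0$ by $F_{\mathbf a}$, will give a random linear map $M_{\mathbf a}$ between two fixed spaces with $M_{T_y\mathbf a}=\tau_yM_{\mathbf a}\tau_y^{-1}$. We want $M_{\mathbf a}$ to commute with $\tau_y$. This holds because orbits of unipotent maps that are not constant escape to infinity, which stationarity forbids.

\begin{lemma}\label{lem:unipotent}
Let $T$ preserve a probability measure $\mathbb P$, let $V$ be a finite-dimensional normed space, $U:V\to V$ unipotent, and $X$ a $V$-valued random variable with $X\circ T=UX$ a.s. Then $UX=X$ a.s.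
\end{lemma}

\begin{proof}
By induction $X\circ T^N=U^NX$ a.s., so $U^NX$ and $X$ have the same law for all $N\ge0$. If $Ux\ne x$, then $U^Nx=\sum_l\binom Nl(U-1)^lx$ is a nonconstant polynomial in $N$, so $|U^Nx|\to\infty$. Hence for every $\rho>0$
\[
\mathbb P(|X|>\rho)=\mathbb P(|U^NX|>\rho)\ge\mathbb P(UX\ne X,\ |U^NX|>\rho)\xrightarrow[N\to\infty]{}\mathbb P(UX\ne X).
\]
Let $\rho\to\infty$.
\end{proof}

\subsection{Reduction to the algebraic problem}

\begin{proposition}\label{prop:reduction}
Let $\mathbf a_0\in\Omega$ be periodic with symbol $L$, let $\mathbb P$ be $\delta_{\mathbf a_0}$ or $\mathbb P_{\mathbf a_0,G}$, let $-1\le j\le k$ and $n=k+1$. If a canonical extension modulo $\mathcal A_j$ exists for $\mathbb P$, then there is an equivariant linear bijection $K_n(q)/K_j(q)\to K_n(L)/K_j(L)$.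
\end{proposition}

\begin{proof}
\emph{The law $\delta_{\mathbf a_0}$.} As in Section \ref{sec:smallest}, $\mathbf a_0\in\Omega_0$ and condition (3) says that $\Phi_{\mathbf a_0}\tau_y=\tau_y\Phi_{\mathbf a_0}$ for $y\in\mathbb Z^d$. By Proposition \ref{prop:W}, $W^{-1}\Phi_{\mathbf a_0}$ is the desired map.

\emph{The law $\mathbb P_{\mathbf a_0,G}$.} For $\mathbf a\in\Omega_0\cap\Omega'$ define
\[
M_{\mathbf a}:K_n(q)/K_j(q)\to\mathcal A_n(\mathbf a_0)/\mathcal A_j(\mathbf a_0),\qquad M_{\mathbf a}(p+K_j(q))=u\circ F_{\mathbf a}+\mathcal A_j(\mathbf a_0),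
\]
where $u$ is any representative of $\Phi_{\mathbf a}(p+\bar{\mathcal A}_j)$. By Lemma \ref{lem:qprime} the domain is $\bar{\mathcal A}_n/\bar{\mathcal A}_j$ for $\mathbb P$, and by \eqref{eq:transport} $M_{\mathbf a}$ is a well-defined linear bijection.

\emph{$M$ is measurable.} The kernels of the restrictions $\mathcal A_n(\mathbf a_0)\to L^2(B_\rho)$ are finite-dimensional, decrease in $\rho$ and have intersection $\{0\}$. So for some $\rho$ the restriction is injective, hence a linear homeomorphism onto a closed finite-dimensional subspace of $L^2(B_\rho)$. The map $F_{\mathbf a}|_{B_\rho}$ depends only on the finitely many labels $\omega_z(\mathbf a)$ with $B_{1/4}(z)\cap B_\rho\ne\emptyset$. For each of the finitely many values of these labels, $u\mapsto(u\circ F_{\mathbf a})|_{B_\rho}$ is one fixed continuous linear map $L^2(B_{\rho+1})\to L^2(B_\rho)$. With the representative $u_{\mathbf a}$ from condition (2), $\mathbf a\mapsto(u_{\mathbf a}\circ F_{\mathbf a})|_{B_\rho}$ is therefore measurable, and so is $\mathbf a\mapsto u_{\mathbf a}\circ F_{\mathbf a}\in\mathcal A_n(\mathbf a_0)$.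 Letting $p$ run through a basis, we see that $\mathbf a\mapsto M_{\mathbf a}$ is measurable.

\emph{$M$ is covariant.} If $u$ represents $\Phi_{\mathbf a}(p+\bar{\mathcal A}_j)$, then by (3) $\tau_yu$ represents $\Phi_{T_y\mathbf a}(\tau_yp+\bar{\mathcal A}_j)$, and by \eqref{eq:Fequi}
\[
(\tau_yu)\circ F_{T_y\mathbf a}(x)=u\big(F_{\mathbf a}(x+y)-y+y\big)=\tau_y(u\circ F_{\mathbf a})(x).
\]
Thus $M_{T_y\mathbf a}=\tau_yM_{\mathbf a}\tau_y^{-1}$ on the translation-invariant full-measure event $\Omega_0\cap\Omega'$.

\emph{$M$ is equivariant.} The maps $\tau_y$ are unipotent on $K_n(q)/K_j(q)$ and, by Proposition \ref{prop:W}, on $\mathcal A_n(\mathbf a_0)/\mathcal A_j(\mathbf a_0)\cong K_n(L)/K_j(L)$. So $M\mapsto\tau_yM\tau_y^{-1}$ is the product of two commuting unipotent maps, hence unipotent. Lemma \ref{lem:unipotent} with $T=T_{e_i}$, $i=1,\dots,d$, shows that for a.e.\ $\mathbf a$ we have $\tau_{e_i}M_{\mathbf a}=M_{\mathbf a}\tau_{e_i}$ for all $i$. For any such $\mathbf a$, $W^{-1}M_{\mathbf a}$ is the desired map.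
\end{proof}

\subsection{Proof of Theorem \ref{thm:A}}\label{sec:proofA}

For the index $j$ of the conjecture,
\begin{equation}\label{eq:bound}
k+1-\max(j,0)=\min(k,m)+1 .
\end{equation}
Indeed, the left side is $k+1$ if $k<m$, and $k+1-(k-m)=m+1$ if $k\ge m$.

Let $d\ge7$, $\Lambda>1$ and $k\ge3$, so $m\ge3$ and \eqref{eq:bound} is at least $4$. Let $\mathbf a_0$ be the laminate \eqref{eq:laminate} and let $\mathbb P$ be $\delta_{\mathbf a_0}$ or $\mathbb P'$. Both laws satisfy (i) and (ii), by Proposition \ref{prop:W} and Section \ref{sec:labels}, and $\mathbb P'$ is not deterministic because $D\ne0$. If a canonical extension with the index $j$ of the conjecture existed, Propositions \ref{prop:reduction} and \ref{prop:obstruction} would give $q\mid L_4$, contradicting \eqref{eq:nodiv}. \qed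

\section{The converse: proof of Theorem \ref{thm:B}}\label{sec:converse}

\emph{Necessity} of the divisibility condition is Propositions \ref{prop:reduction} and \ref{prop:obstruction}. We prove sufficiency. Let $n=k+1$, $s=j+1$, and assume
\[
q\mid L_i\quad\text{for }2\le i\le t,\qquad t:=k+1-\max(j,0).
\]
So $t=n$ if $s=0$ and $t=n-s+1$ if $s\ge1$.

To see why the first uncontrolled term does no harm, take $k=3$, $j=1$, so $n=4$, $t=3$ and the condition is empty (as $L_3=0$). Choose a linear map $c$ from quartic to quadratic forms with $q(\nabla)c(f)=L_4(\nabla)f$, which is possible since $q(\nabla)$ maps quadratic forms onto constants. For $p\in K_4(L)$ with quartic part $p_4$ we have $q(\nabla)p=-L_4(\nabla)p_4$, so $\Theta p=p+c(p_4)\in K_4(q)$; the inverse of $\Theta$ is $p\mapsto p-c(p_4)$. The correction does not commute with $\partial_i$ exactly, but $\partial_ic(p_4)$ is affine, hence zero modulo $K_1(q)=\mathcal P_1$, and $\partial_ip$ has no quartic part. So $\Theta$ induces an equivariant bijection $K_4(L)/K_1(L)\to K_4(q)/K_1(q)$.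 The following lemma is the dual version of this in general.

\begin{lemma}\label{lem:converse}
Under the above assumption there is an $S$-linear bijection $\bar\Psi:N_q\to N_L$ mapping the image of $f$ to the image of $f$ for every $f\in\mathfrak m^n$.
\end{lemma}

\begin{proof}
As in Section \ref{sec:algebra}, $L$ is truncated at degree $\max(n,2)$. We use the following fact: for $n\ge s\ge2$ and $Q\in S$ with lowest-degree part $q$,
\begin{equation}\label{eq:relations}
\mathfrak m^s\cap\big((Q)+\mathfrak m^{n+1}\big)=Q\,\mathfrak m^{s-2}+\mathfrak m^{n+1}.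
\end{equation}
The inclusion $\supseteq$ is clear. Conversely, if $Qg+r\in\mathfrak m^s$ with $r\in\mathfrak m^{n+1}\subset\mathfrak m^s$, then $Qg\in\mathfrak m^s$. If $g\ne0$, the lowest-degree part of $Qg$ is $q$ times that of $g$, so $g\in\mathfrak m^{s-2}$. Thus $N_Q$, the image of $\mathfrak m^s$ in $S/((Q)+\mathfrak m^{n+1})$, is the quotient of $\mathfrak m^s$ by \eqref{eq:relations}.

\emph{Case $n=s\ge2$.} For $Q\in\{q,L\}$ the right side of \eqref{eq:relations} is $qS_{n-2}+\mathfrak m^{n+1}$. So $N_q=N_L$ as quotients of $\mathfrak m^n$; take the identity.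

\emph{Otherwise} put $v=1+\sum_{3\le i\le t}L_i/q$ and $r=L-qv$. Then $v(0)=1$ and $r\in\mathfrak m^{t+1}$, because $r$ is the sum of the $L_i$ with $\max(t,2)<i\le n$. Choose $v'\in S$ with $vv'\equiv1\pmod{\mathfrak m^{n+1}}$ and put $\tilde L=q+v'r$. Since $\tilde L\equiv v'L\pmod{\mathfrak m^{n+1}}$ and $v'$ is a unit modulo $\mathfrak m^{n+1}$,
\[
(L)+\mathfrak m^{n+1}=(\tilde L)+\mathfrak m^{n+1}.
\]

\emph{Case $s\le1$.} Then $t=n$ and $r\in\mathfrak m^{n+1}$, so $(L)+\mathfrak m^{n+1}=(q)+\mathfrak m^{n+1}$. Again $N_q=N_L$ as images of $\mathfrak m^s$; take the identity.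

\emph{Case $s\ge2$, $n>s$.} Then $v'r\in\mathfrak m^{n-s+2}\subset\mathfrak m^3$, so \eqref{eq:relations} applies to $Q=q$ and to $Q=\tilde L$. Let $\tilde r$ be the degree-$(n-s+2)$ part of $v'r$. Since $g\mapsto qg$ is injective, there is a linear map $c_0:S_s\to S_n$ with
\[
c_0(qg)=\tilde rg\qquad(g\in S_{s-2}).
\]
On $\mathfrak m^s/\mathfrak m^{n+1}$ let $\Psi(f)=f+c_0(f_s)$, where $f_s$ is the degree-$s$ part of $f$.
\begin{itemize}
\item $\Psi$ is $S$-linear: $(\xi_if)_s=0$, so $\Psi(\xi_if)=\xi_if$, and $\xi_i\Psi(f)=\xi_if+\xi_ic_0(f_s)$ with $\xi_ic_0(f_s)\in\mathfrak m^{n+1}$.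
\item $\Psi$ is bijective with inverse $f\mapsto f-c_0(f_s)$, as $n>s$. It is the identity on $\mathfrak m^{s+1}/\mathfrak m^{n+1}$, which contains $\mathfrak m^n/\mathfrak m^{n+1}$.
\item For $g\in\mathfrak m^{s-2}$ with degree-$(s-2)$ part $g_{s-2}$, $\Psi(qg)=qg+\tilde rg_{s-2}\equiv qg+v'rg=\tilde Lg\pmod{\mathfrak m^{n+1}}$.
\end{itemize}
By the last point $\Psi$ maps $(q\,\mathfrak m^{s-2}+\mathfrak m^{n+1})/\mathfrak m^{n+1}$ onto $(\tilde L\,\mathfrak m^{s-2}+\mathfrak m^{n+1})/\mathfrak m^{n+1}$. By \eqref{eq:relations} it therefore induces a bijection $N_q\to N_{\tilde L}=N_L$ as required.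
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:B}, sufficiency]
Let $\Theta=\bar\Psi^*:K_n(L)/K_j(L)\to K_n(q)/K_j(q)$, using Lemma \ref{lem:dual}. It is an $S$-linear bijection, hence commutes with all $\tau_y$. Since $\bar\Psi$ maps the image of $\mathfrak m^n$ onto the image of $\mathfrak m^n$, $\Theta$ maps $K_k(L)/K_j(L)$ onto $K_k(q)/K_j(q)$. For $f\in S_n$ we have $\langle f,\Theta p\rangle=\langle\bar\Psi f,p\rangle=\langle f,p\rangle$, so $\Theta$ preserves degree-$n$ parts. Put
\[
\Phi_{\mathbf a_0}=W\circ\Theta^{-1}:\ \bar{\mathcal A}_n/\bar{\mathcal A}_j\to\mathcal A_n(\mathbf a_0)/\mathcal A_j(\mathbf a_0).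
\]
By Proposition \ref{prop:W} this is a bijection, it commutes with $\tau_y$ for $y\in\mathbb Z^d$, and it maps $\bar{\mathcal A}_k/\bar{\mathcal A}_j$ onto $\mathcal A_k(\mathbf a_0)/\mathcal A_j(\mathbf a_0)$. Moreover it sends the class of $p$ to a class whose leading polynomial is the degree-$n$ part $p_n$, and $p-p_n\in\bar{\mathcal A}_k$; so (1) holds.

\emph{The law $\delta_{\mathbf a_0}$.} Take $\Omega_0=\{\mathbf a_0\}$, which is in $\mathcal F$ because $\mathcal F$ is countably generated and separates points. Then (2) is trivial and (3) is the commutation with $\tau_y$.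

\emph{The law $\mathbb P_{\mathbf a_0,G}$.} By Lemma \ref{lem:qprime} the spaces $\bar{\mathcal A}_i$ are the same as for $\delta_{\mathbf a_0}$. By \eqref{eq:transport} and \eqref{eq:leading}, the conclusions of the Liouville theorem at $\mathbf a_0$ carry over to every $\mathbf a\in\Omega'$, with the same leading polynomials. So $\iota^{\mathbf a}_k$ is defined on $\Omega'$. Take $\Omega_0=\Omega'$ and
\[
\Phi_{\mathbf a}(p+\bar{\mathcal A}_j)=u\circ F_{\mathbf a}^{-1}+\mathcal A_j(\mathbf a),\qquad u\text{ a representative of }\Phi_{\mathbf a_0}(p+\bar{\mathcal A}_j).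
\]
That $\Phi_{\mathbf a}$ is well defined, bijective and maps $\bar{\mathcal A}_k/\bar{\mathcal A}_j$ onto $\mathcal A_k(\mathbf a)/\mathcal A_j(\mathbf a)$ follows from \eqref{eq:transport}, and the condition on $\iota_k^{\mathbf a}$ from \eqref{eq:leading}. Condition (2) holds since, for fixed $u$, the restriction of $u\circ F_{\mathbf a}^{-1}$ to a ball depends on finitely many labels only. For (3), \eqref{eq:Fequi} gives $(\tau_yu)\circ F_{T_y\mathbf a}^{-1}=\tau_y(u\circ F_{\mathbf a}^{-1})$, and $\tau_yu$ represents $\Phi_{\mathbf a_0}(\tau_yp+\bar{\mathcal A}_j)$.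

\emph{The case of the conjecture.} For its index $j$ the bound is $\min(k,m)+1$ by \eqref{eq:bound}. Since $L_2=q$ and $L_3=0$, only $i\ge4$ matters, and the condition is empty if $\min(k,m)\le2$, that is, if $d\le6$ or $k\le2$. The final statement of the theorem is Proposition \ref{prop:W}.
\end{proof}

For $\delta_{\mathbf a_0}$ and $\mathbb P'$ with the laminate \eqref{eq:laminate}, where $q\nmid L_4$, Theorem \ref{thm:B} says that the canonical extension of Conjecture \ref{conj} exists if and only if $d\le6$ or $k\le2$.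

\section{Dimension two: proof of Proposition \ref{prop:C}}\label{sec:two}

If $d=2$, then $m=0$ and $j=k$: nothing has to be extended, and only the measurability condition (2) requires an argument. Let $\Omega_1\in\mathcal F$ be a full-measure event on which the Liouville theorem holds, $\Omega_0=\bigcap_{y\in\mathbb Z^d}T_y\Omega_1$, and $\Phi_{\mathbf a}=(\iota_k^{\mathbf a})^{-1}$. Condition (1) is immediate, and (3) is the canonicity of $\iota_k$.

For (2), note that $(\Omega,\mathcal F)$ is a standard Borel space, as $\Omega$ is a weak-$*$ compact metrizable subset of $L^\infty$ and $\mathcal F$ is its Borel $\sigma$-algebra, and that $H^1_{\mathrm{loc}}$ is Polish. Fix $p\in\bar{\mathcal A}_{k+1}$ and let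
\[
E=\Big\{(\mathbf a,u)\in\Omega_0\times H^1_{\mathrm{loc}}:\ -\nabla\cdot\mathbf a\nabla u=0,\ \lim_{r\to\infty}r^{-(k+1)}\|u-p\|_{\underline L^2(B_r)}=0\Big\}.
\]
\emph{$E$ is Borel.} For a fixed test function $\varphi$, $\int\nabla\varphi\cdot\mathbf a\nabla u$ is measurable in $\mathbf a$ (approximate $\partial_i\varphi\,\partial_lu$ in $L^1$ by functions in $C_c^\infty$) and continuous in $u$, hence jointly measurable. Countably many $\varphi$ suffice. The limit may be taken over rational $r$, because the norm is continuous in $r$.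

\emph{Its sections are $\sigma$-compact.} The section of $E$ at $\mathbf a$ is the set of representatives of $\Phi_{\mathbf a}(p+\bar{\mathcal A}_k)$, a nonempty translate of the finite-dimensional space $\mathcal A_k(\mathbf a)$.

By the Arsenin--Kunugui theorem \cite[Theorem 18.18]{Kechris}, a Borel subset of a product of a standard Borel space and a Polish space, all of whose sections are $\sigma$-compact, has a Borel uniformization. So there is a Borel map $\mathbf a\mapsto u_{\mathbf a}$ on $\Omega_0$ with graph in $E$. This is (2). \qed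

\begin{thebibliography}{9}
\bibitem{AKM}
Scott Armstrong, Tuomo Kuusi and Jean-Christophe Mourrat,
\emph{Quantitative stochastic homogenization and large-scale regularity},
arXiv:1705.05300 (2017).

\bibitem{Kechris}
Kechris,
\emph{Classical Descriptive Set Theory}.
\end{thebibliography}

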